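
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem*{question}{Question}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Every finitely presented group is the fundamental group of an irreducible projective surface with normal crossings}


\begin{abstract}
We show that every finitely presented group is isomorphic to the fundamental group of an irreducible complex projective surface $W$ whose only singularities are normal crossings; this answers affirmatively a question of M.~Kapovich. The surface is obtained from a smooth simply connected complete intersection surface $X$ by gluing a nodal curve $D\subset X$ to a curve $B$ by a finite map of degree two. Components of $B$ correspond to the generators of a presentation, triple points of $W$ to its relations. We also show that triple points cannot be avoided in general, and that $W$ can be chosen defined over $\mathbb Q$ and with ample dualizing sheaf.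
\end{abstract}

\section{Introduction}

\subsection*{The question}

A complex variety $W$ of dimension $n$ has \emph{only normal crossings} if every point of $W$ has an analytic neighborhood isomorphic to a neighborhood of the origin in
\[
\{z_1z_2\cdots z_k=0\}\subset\mathbb C^{n+1}
\]
for some $k$ with $1\le k\le n+1$, which may depend on the point. The points with $k=1$ are the smooth points. The condition is local and analytic, so a single irreducible component of $W$ may cross itself; the nodal plane cubic is an example. Fundamental groups are always taken in the classical topology.

\begin{question}[Kapovich \cite{Kapovich}]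
Is every finitely presented group isomorphic to the fundamental group of an irreducible complex projective variety whose only singularities are normal crossings?
\end{question}

Which groups occur depends on the singularities that one allows. Fundamental groups of smooth projective varieties, and more generally of compact K\"ahler manifolds, satisfy many restrictions; for instance, the first Betti number is even. If arbitrary singularities are allowed there is no restriction at all: Simpson proved that every finitely presented group is the fundamental group of an irreducible projective variety. Normal crossings are much milder, and by a theorem of Kapovich and Koll\'ar they still suffice if the variety may be reducible. Kapovich proved that every finitely presented group occurs for an irreducible projective surface with normal crossings and Whitney umbrellas, and that Whitney umbrellas can be avoided for the fundamental groups of compact hyperbolic $3$-manifolds with (possibly empty) convex boundary.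

The simplest cases point in both directions. The nodal cubic has fundamental group $\mathbb Z$, so self-crossings do produce groups that no smooth projective variety has. On the other hand, if $W$ is irreducible with points of multiplicity $k\le2$ only, we shall see that $W$ is smooth or $\pi_1(W)$ has a subgroup of index two. Some groups, such as $A_5*A_5$, have no subgroup of index two and are not fundamental groups of smooth projective varieties. A positive answer must therefore use points with $k\ge3$. Such points turn out to be exactly what is needed to impose relations.

\subsection*{Results}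

\begin{theorem}\label{thm:main}
Let $G$ be a finitely presented group. There is an irreducible complex projective surface $W$ with only normal crossings, with $k\le3$ at every point, such that $\pi_1(W)\cong G$. Its normalization is a smooth, simply connected complete intersection surface in a projective space.
\end{theorem}

So the answer to the question is \emph{yes}. Let $\Sigma_g$ be a closed oriented surface of genus $g$ and $F_\delta$ a free group of rank $\delta$.

\begin{theorem}\label{thm:complements}
\begin{enumerate}
\item[\textup{(1)}] For every $n\ge2$, the fundamental groups of irreducible $n$-dimensional projective varieties with only normal crossings are exactly the finitely presented groups, and $k\le3$ suffices. For $n=1$ they are exactly the groups $\pi_1(\Sigma_g)*F_\delta$ with $g,\delta\ge0$.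
\item[\textup{(2)}] Let $W$ be an irreducible projective variety of any dimension with only normal crossings, with $k\le2$ at every point. If $\pi_1(W)$ has no subgroup of index $2$, then $W$ is smooth. Hence $A_5*A_5$ is not the fundamental group of such a $W$, although it is realized with $k\le3$.
\item[\textup{(3)}] The surface $W$ of Theorem~\ref{thm:main} can be chosen defined over $\mathbb Q$ and with $\omega_W$ ample.
\end{enumerate}
\end{theorem}

Section~\ref{sec:idea} explains the idea in the smallest cases. Sections~\ref{sec:gluing} and~\ref{sec:bertini} contain the two tools from algebraic geometry: a gluing lemma that keeps projectivity, and a Bertini lemma that puts a nodal curve on a simply connected surface. Section~\ref{sec:construction} constructs $W$, Section~\ref{sec:local} shows that it has normal crossings, and Section~\ref{sec:pi1} computes $\pi_1(W)$. Theorem~\ref{thm:complements} is proved in Section~\ref{sec:complements}.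

\section{The idea in small cases}\label{sec:idea}

Let $\nu:X\to W$ be the normalization of an irreducible normal crossings surface, $B\subset W$ the singular locus, and $D=\nu^{-1}(B)$. Suppose that $X$ is simply connected. We describe coverings of $W$ by pulling them back to $X$, where they become trivial, and recording how the sheets are glued along $D$. This section is informal; the argument is made precise in Section~\ref{sec:pi1}.

\subsection*{Double curves give generators}

Let $C$ be a nodal rational curve and $W=\mathbb P^1\times C$. Then $X=\mathbb P^1\times\mathbb P^1$, and we may take $D=P^-\sqcup P^+$ with $P^-=\mathbb P^1\times\{0\}$ and $P^+=\mathbb P^1\times\{\infty\}$, both mapped isomorphically to $B\cong\mathbb P^1$. The pullback to $X$ of a covering of $W$ is a product $X\times M$ with a discrete set $M$. To recover the covering we identify the fiber over $(x,0)$ with the fiber over $(x,\infty)$ by a bijection that is locally constant in $x\in\mathbb P^1$, that is, by one permutation $t$ of $M$. Coverings of $W$ are thus sets with one permutation, which are $\mathbb Z$-sets, and $\pi_1(W)\cong\mathbb Z$. If one glues $m$ disjoint pairs of rational curves on a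 simply connected $X$, the same reasoning gives $m$ unrelated permutations, and the group is $F_m$.

\subsection*{Triple points give relations}

At a triple point, $W$ is locally $\{z_1z_2z_3=0\}$. Number the three sheets $0,1,2$. Sheets $i$ and $j$ meet in a branch of $B$, which we call branch $ij$, so there are three branches $01$, $12$, $02$. On sheet $i$ the curve $D$ has a node, whose two branches lie over the two branches of $B$ whose names contain $i$.

Take the smallest case: one triple point $w$, and three different components $P_a$, $P_b$, $P_c$ of $B$, all isomorphic to $\mathbb P^1$, which pass through $w$ as branches $01$, $12$, $02$ and do not meet elsewhere. Each component is covered by two curves in $X$. For $P_a$ let $P_a^-$ be the one on sheet $0$ and $P_a^+$ the one on sheet $1$; for $P_b$ use sheets $1$ and $2$ in this order, and for $P_c$ use sheets $0$ and $2$. Then $D$ is the union of three pairs of rational curves, each pair crossing at one node: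
\begin{equation}\label{eq:pairs}
P_a^-\cup P_c^-,\qquad P_a^+\cup P_b^-,\qquad P_b^+\cup P_c^+ .
\end{equation}
A covering of $W$ again gives a set $M$, and crossing $P_a$ from the $-$ side to the $+$ side is a permutation $t_a$ of $M$; similarly for $t_b,t_c$. The neighborhood of $w$ is contractible, so over it the covering is trivial with some fiber $M_w$, and the three sheets provide bijections $\psi_0,\psi_1,\psi_2:M\to M_w$. Crossing from sheet $i$ to sheet $j$ is $\psi_j^{-1}\psi_i$. Hence
\[
t_a=\psi_1^{-1}\psi_0,\qquad t_b=\psi_2^{-1}\psi_1,\qquad t_c=\psi_2^{-1}\psi_0,\qquad\text{so}\qquad t_bt_a=t_c .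
\]
Conversely, if $t_bt_a=t_c$, we may take $M_w=M$, $\psi_0=\mathrm{id}$, $\psi_1=t_a^{-1}$, $\psi_2=t_c^{-1}$. So the triple point imposes the relation $t_bt_a=t_c$ and nothing else, and $\pi_1(W)=\langle t_a,t_b,t_c\mid t_bt_a=t_c\rangle\cong F_2$.

The three curves need not be distinct. If one component $P_e$, a rational curve with a triple point, passes through $w$ with all three branches, then \eqref{eq:pairs} becomes two nodal rational curves $P_e^\pm$ meeting in one further node, and the group is $\langle t_e\mid t_et_e=t_e\rangle=1$. With two curves $P_a,P_e$ and two triple points one can impose $t_at_a=t_e$ and $t_et_e=t_e$, which gives $\mathbb Z/2$.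

\subsection*{The dictionary}

Suppose $G=\langle t_a\ (a\in A)\mid t_{b_r}t_{a_r}=t_{c_r}\ (r\in T)\rangle$. Such a presentation is the same as a triangle complex with one vertex, an oriented edge for each $a\in A$ and a triangle for each $r\in T$; the triangle has vertices $0,1,2$ and its edges $01$, $12$, $02$ are glued to the edges $a_r,b_r,c_r$. We want a surface $W$ dual to this complex:
\begin{center}
\begin{tabular}{ll}
the vertex & the surface $X$\\
an edge $a$ & a component $P_a$ of $B$\\
the start and the end of $a$ & the two components $P_a^-$, $P_a^+$ of $D$ over $P_a$\\
a triangle $r$ & a triple point $w_r$ of $W$\\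
the corners $0,1,2$ of $r$ & the nodes $p_{r,0},p_{r,1},p_{r,2}$ of $D$ over $w_r$
\end{tabular}
\end{center}
Figure~\ref{fig:triangle} shows the nodes prescribed by one triangle.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth]
\draw[thick] (0,0)--(4,0)--(2,3)--cycle;
\draw[->,thick] (0,0)--(2.1,0);
\draw[->,thick] (4,0)--(2.95,1.575);
\draw[->,thick] (0,0)--(1.05,1.575);
\node at (2,-0.3) {$a_r$};
\node at (3.4,1.6) {$b_r$};
\node at (0.6,1.6) {$c_r$};
\node at (0.75,-0.22) {$-$};
\node at (3.25,-0.22) {$+$};
\node at (3.82,0.74) {$-$};
\node at (2.6,2.54) {$+$};
\node at (0.18,0.74) {$-$};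
\node at (1.4,2.54) {$+$};
\node at (0.85,0.35) {$p_{r,0}$};
\node at (3.15,0.35) {$p_{r,1}$};
\node at (2,2.15) {$p_{r,2}$};
\node at (-0.2,-0.2) {$0$};
\node at (4.2,-0.2) {$1$};
\node at (2,3.25) {$2$};
\draw[thick] (6.2,0.1)--(7.4,0.9);
\draw[thick] (6.2,0.9)--(7.4,0.1);
\node[right] at (7.4,0.95) {$P^-_{c_r}$};
\node[right] at (7.4,0.05) {$P^-_{a_r}$};
\node[left] at (6.6,0.5) {$p_{r,0}$};
\draw[thick] (9.6,0.1)--(10.8,0.9);
\draw[thick] (9.6,0.9)--(10.8,0.1);
\node[right] at (10.8,0.95) {$P^-_{b_r}$};
\node[right] at (10.8,0.05) {$P^+_{a_r}$};
\node[left] at (10,0.5) {$p_{r,1}$};
\draw[thick] (7.9,2.1)--(9.1,2.9);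
\draw[thick] (7.9,2.9)--(9.1,2.1);
\node[right] at (9.1,2.95) {$P^+_{b_r}$};
\node[right] at (9.1,2.05) {$P^+_{c_r}$};
\node[left] at (8.3,2.5) {$p_{r,2}$};
\end{tikzpicture}
\caption{Left: the triangle of a relation $t_{b_r}t_{a_r}=t_{c_r}$; each edge has a start ($-$) and an end ($+$). Right: the three nodes of the curve $D$ over the triple point $w_r$, one for each corner. The corner $i$ is formed by two edge ends, and the node $p_{r,i}$ is the crossing of the two corresponding branches of $D$. If two of $a_r,b_r,c_r$ are equal, the two branches may belong to the same component of $D$.}
\label{fig:triangle}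
\end{figure}

\subsection*{What has to be constructed}

The dictionary prescribes $B$, $D$ and the map $\pi:D\to B$ as abstract curves. We need a simply connected smooth projective surface $X$ containing $D$, such that gluing $D\subset X$ to $B$ along $\pi$ gives a \emph{projective} variety. Projectivity is the delicate point: if $W$ carries an ample line bundle, its pullbacks to $X$ and to $B$ agree on $D$ (see Remark~\ref{rem:necessary} for what this excludes). If one starts with $X$, it is not clear how to arrange this. We therefore proceed in the opposite order. First construct $\pi:D\to B$; choose an ample bundle $N$ on $B$; embed $D$ into a projective space by a power of $\pi^*N$; only then choose $X$, as a complete intersection containing $D$. The bundle $\mathcal O_X(1)$ agrees with a power of $\pi^*N$ on $D$ by construction, and Lefschetz' theorem makes $X$ simply connected.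

\section{Gluing projective schemes}\label{sec:gluing}

In this section $k$ denotes a field. For an ample line bundle $L$ on a projective $k$-scheme $X$ put $S(X)=\bigoplus_{m\ge0}H^0(X,L^m)$. We use the following standard facts. $S(X)$ is a finitely generated $k$-algebra. For $s\in H^0(X,L)$ the open set $X_s=\{s\ne0\}$ is affine with coordinate ring $S(X)_{(s)}$, the degree $0$ part of the localization $S(X)_s$. For a coherent sheaf $\mathcal F$ the module $\bigoplus_{m\ge0}H^0(X,\mathcal F\otimes L^m)$ is finite over $S(X)$.

\begin{lemma}\label{lem:glue}
Let $k$ be a field, $X,B$ projective $k$-schemes, $D\subset X$ a closed subscheme, $\pi:D\to B$ a finite morphism, and $L,N$ ample line bundles on $X,B$ with an isomorphism $L|_D\cong\pi^*N$. Then there are a projective $k$-scheme $W$, a finite morphism $\nu:X\to W$ and a closed immersion $\iota:B\to W$ with $\nu|_D=\iota\pi$ such that: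
\begin{enumerate}
\item[\textup{(a)}] the sequence
\[
0\to\mathcal O_W\to\nu_*\mathcal O_X\oplus\iota_*\mathcal O_B\to(\iota\pi)_*\mathcal O_D\to0
\]
is exact, where the second map is $(f,g)\mapsto f|_D-\pi^*g$;
\item[\textup{(b)}] $\nu^{-1}(\iota B)=D$ as sets, and $\nu:X\setminus D\to W\setminus\iota B$ is an isomorphism;
\item[\textup{(c)}] $W$ has an ample line bundle $\mathcal L$ with $\nu^*\mathcal L\cong L^m$ and $\iota^*\mathcal L\cong N^m$ for some $m\ge1$.
\end{enumerate}
The construction commutes with extension of $k$.
\end{lemma}

By (a), functions on $W$ are pairs of functions on $X$ and $B$ that agree on $D$. So we define the homogeneous coordinate ring of $W$ in this way. The main work is to show that this ring is finitely generated.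

\begin{proof}
\emph{The graded ring.} By Serre vanishing $H^1(X,I_D\otimes L^m)=0$ for $m\gg0$. Replacing $L,N$ by powers, we may assume that $H^0(X,L^m)\to H^0(D,L^m|_D)$ is surjective for all $m\ge1$. Put $S(B)=\bigoplus_{m\ge0} H^0(B,N^m)$, $S(D)=\bigoplus_{m\ge0} H^0(D,L^m|_D)$ and
\[
S=\{(s,b)\in S(X)\times S(B): s|_D=\pi^*b\},
\]
a graded subring of $S(X)\times S(B)$. Since $\pi$ is finite, $S(D)=\bigoplus_{m\ge 0} H^0(B,\pi_*\mathcal O_D\otimes N^m)$ is a finite $S(B)$-module.

\emph{$S$ is a finitely generated $k$-algebra.} Let $\alpha\in S(X)_d$ with $d>0$. Its image $\bar\alpha\in S(D)$ is integral over $S(B)$, so it satisfies a homogeneous equation $\bar\alpha^n+\sum_{i=1}^n b_i\bar\alpha^{\,n-i}=0$ with $b_i\in S(B)_{id}$. Lift $\pi^*b_i$ to $s_i\in S(X)_{id}$. Then $(s_i,b_i)\in S$. The element $y=\alpha^n+\sum_is_i\alpha^{n-i}$ vanishes on $D$, so $(y,0)\in S$. Therefore $\alpha$ is a root of the monic polynomial $Z^n+\sum_is_iZ^{n-i}-y$, whose coefficients lie in the image of $S$; that is, $\alpha$ is integral over $S$. Elements of $S(X)_0$ and $S(B)_0$ are integral over $k$, because these are finite $k$-algebras. The map $S\to S(B)$ is surjective in positive degrees,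 by lifting $\pi^*b$ to $X$. So $S(X)$ and $S(B)$ are integral over $S$. Their product is then integral over $S$ as well: if $\alpha\in S(X)$ is a root of a monic polynomial $P$ over $S$, then $(\alpha,0)$ is a root of $Z\cdot P(Z)$, and likewise for elements $(0,\beta)$. Being a finitely generated algebra, $S(X)\times S(B)$ is a finite $S$-module. The Artin--Tate lemma (if $k\subset S\subset R$, $R$ is a finitely generated $k$-algebra and finite over $S$, then $S$ is a finitely generated $k$-algebra) shows that $S$ is finitely generated.

Also $\dim_kS_0<\infty$. Some Veronese subring $\bigoplus_mS_{me}$ is generated over $S_0$ by its part of degree one. Replacing $L,N$ by $L^e,N^e$ replaces $S$ by this subring and keeps everything above. So we assume that $S$ is generated by $S_1$ over $S_0$, and put $W=\operatorname{Proj}S$, $\mathcal L=\mathcal O(1)$. Then $W$ is projective over $k$, $\mathcal L$ is an ample line bundle, and $W$ is covered by the affine open sets $D_+(h)$, $h\in S_1$.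

\emph{The morphisms.} We show that the elements $(s,b)\in S_1$ have no common zero on $X$ or on $B$. Since $S_m=S_0\cdot S_1^m$, it is enough to find, for each point, an element of some $S_m$, $m\ge1$, that does not vanish there. If $x\in X\setminus D$, then $I_D\otimes L^m$ is globally generated for $m\gg0$, so there is $s\in H^0(X,I_D\otimes L^m)$ with $s(x)\ne0$, and $(s,0)\in S_m$. If $y\in B$, choose $m\ge1$ and $b\in H^0(B,N^m)$ with $b(y)\ne0$ and lift $\pi^*b$ to $s$; then $(s,b)\in S_m$ does not vanish at $y$, nor at any $x\in D$ with $\pi(x)=y$.

Hence the ring maps $S\to S(X)$ and $S\to S(B)$ define morphisms $\nu:X\to W$ and $\iota:B\to W$ with $\nu^{-1}(D_+(h))=X_s$ and $\iota^{-1}(D_+(h))=B_b$ for $h=(s,b)\in S_1$. They pull $\mathcal L$ back to the present $L$ and $N$, which are the $m$-th powers of the original ones for some $m\ge1$; this is (c). The two composites $S\to S(D)$ agree, so $\nu|_D=\iota\pi$.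

\emph{Local structure.} Let $h=(s,b)\in S_1$. Localize the exact sequence of $S$-modules $0\to S\to S(X)\times S(B)\to S(D)$ at $h$ and take degree $0$. With
\[
A=\mathcal O(X_s),\quad R=\mathcal O(B_b),\quad \bar A=\mathcal O(D_s),\qquad D_s=D\cap X_s=\pi^{-1}(B_b),
\]
we get $C:=\mathcal O(D_+(h))=A\times_{\bar A}R$. All these schemes are affine and $D_s$ is closed in $X_s$, so $A\to\bar A$ is surjective. This gives (a). It also follows that $C\to R$ is surjective, so $\iota$ is a closed immersion.

The $S$-module $S(X)$ is finite. If $g_1,\dots,g_l$ are homogeneous generators, then every $\alpha/s^n\in A$ with $\alpha\in S(X)_n$ is a $C$-linear combination of the $g_j/s^{\deg g_j}$. So $A$ is finite over $C$, and $\nu$ is finite.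

Let $I=\ker(A\to\bar A)$. The ideal of $\iota(B)\cap D_+(h)$ in $C$ is $\ker (C\to R)=I\times0$. Its preimage in $X_s$ is $V(I)=D_s$. For $f\in I$, localizing $C=A\times_{\bar A}R$ at $(f,0)$ kills $\bar A$ and $R$, so $C_{(f,0)}=A_f$. This proves (b).

\emph{Extension of $k$.} Formation of $H^0$ commutes with field extension, hence so does formation of $S$, and all the properties arranged above are preserved.
\end{proof}

\begin{remark}\label{rem:necessary}
A pair of ample bundles with $L|_D\cong\pi^*N$ exists whenever there is a projective $W$ with $\nu$ finite and $\nu|_D=\iota\pi$: if $\mathcal L$ is ample on $W$, then $L=\nu^*\mathcal L$ and $N=\iota^*\mathcal L$ are ample and agree on $D$. This is a real restriction. For example, let $X$ be the blow-up of $\mathbb P^2$ at a point, $E$ the exceptional curve, $\ell$ the preimage of a line not through the point, and $f$ the strict transform of a line through it. No gluing of $E$ to $\ell$ by an isomorphism gives a projective $W$. For an ample $L$ pulled back from $W$ we would have $L\cdot E=L\cdot\ell$, while $\ell\sim E+f$ then gives $L\cdot f=0$.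
\end{remark}

\section{Nodal curves on simply connected surfaces}\label{sec:bertini}

We use Lefschetz' theorem: if $Y$ is a smooth connected projective variety of dimension at least $3$ and $H\subset Y$ is a smooth ample divisor, then $H$ is connected and $\pi_1(H)\cong\pi_1(Y)$.

\begin{lemma}\label{lem:bertini}
Let $D\subset\mathbb P^M_{\mathbb C}$, $M\ge3$, be a nonempty reduced curve \textup{(}purely one-dimensional\textup{)} with at most nodes. Then $D$ lies on a smooth connected simply connected complete intersection surface $X\subset\mathbb P^M$ of hypersurfaces of arbitrarily large degrees. If $D$ is defined over $\mathbb Q$, so can $X$ be.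
\end{lemma}

Some condition on the singularities of $D$ is needed, since a curve on a smooth surface has embedding dimension at most $2$ at each point. The proof shows that for reduced curves this bound is what matters.

\begin{proof}
Let $Y\subset\mathbb P^M$ be a smooth connected simply connected complete intersection of dimension $n\ge3$ containing $D$; initially $Y=\mathbb P^M$. Let $I_{D,Y}$ be the ideal sheaf of $D$ in $Y$. For $d\gg0$ the sheaf $I_{D,Y}(d)$ is globally generated and $H^0(\mathbb P^M,\mathcal O(d))\to H^0(Y,\mathcal O(d))$ is surjective. Put $V=H^0(Y,I_{D,Y}(d))$. We claim that the divisor $H$ of a general $s\in V$ is smooth.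

The base locus of $V$ is $D$, so by Bertini's theorem $H$ is smooth outside $D$. Let $x\in D$, with maximal ideal $\mathfrak m_x\subset\mathcal O_{Y,x}$, and write $I_{D,x}$ for the stalk of $I_{D,Y}$ at $x$. The divisor $H$ is smooth at $x$ unless $s$ maps to $0$ in $\mathfrak m_x/\mathfrak m_x^2$; call $s$ bad at $x$ in this case. By global generation $V$ maps onto $I_{D,x}/\mathfrak m_xI_{D,x}$, and hence onto the image of $I_{D,x}$ in $\mathfrak m_x/\mathfrak m_x^2$. This image is the kernel of the map from the cotangent space of $Y$ at $x$ onto that of $D$, so its dimension is $n-\operatorname{edim}_xD$. Thus the sections $s\in V$ that are bad at $x$ form a subspace of codimension $n-\operatorname{edim}_xD$.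
\begin{itemize}
\item If $x$ is a smooth point of $D$, the codimension is $n-1$. As $x$ varies in the one-dimensional smooth locus of $D$, the bad $s$ fill a set of codimension at least $n-2\ge1$.
\item If $x$ is a node, the codimension is $n-2\ge1$, and there are finitely many nodes.
\end{itemize}
So a general $s$ is not bad at any point of $D$, which proves the claim.

The section $s$ lifts to a form of degree $d$ on $\mathbb P^M$, so $H$ is a complete intersection in $\mathbb P^M$, and $H\supset D$. By Lefschetz' theorem $H$ is connected and $\pi_1(H)\cong\pi_1(Y)=1$. Replace $Y$ by $H$ and repeat until the dimension is $2$. The degree $d$ can be taken arbitrarily large in each step. If $Y$ and $D$ are defined over $\mathbb Q$, then $V$ has a $\mathbb Q$-structure and its rational points are Zariski dense, so $s$ can be chosen over $\mathbb Q$ in each step.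
\end{proof}

\section{Construction of the surface}\label{sec:construction}

\subsection*{Triangular presentations}

We claim that $G$ has a presentation
\begin{equation}\label{eq:presentation}
G=\langle t_a\ (a\in A)\mid t_{b_r}t_{a_r}=t_{c_r}\ (r\in T)\rangle
\end{equation}
with finite nonempty $A,T$ and $a_r,b_r,c_r\in A$ not necessarily distinct. Start with any finite presentation. Add a generator $e$ with the relation $ee=e$, so $e=1$. For each original generator $x$ add a generator $\bar x$ with $x\bar x=e$, so $\bar x=x^{-1}$. Write each nonempty relator as a positive word $y_1\cdots y_l$ in the $x$ and $\bar x$. If $l=1$, replace it by $y_1e=e$; if $l=2$, by $y_1y_2=e$. If $l\ge3$, add generators $z_2,\dots,z_{l-1}$ and use the relations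
\[
y_1y_2=z_2,\qquad z_{i-1}y_i=z_i\quad(2<i<l),\qquad z_{l-1}y_l=e .
\]
All relations are now of the form (product of two generators) $=$ (generator).

Each $r\in T$ has three \emph{slots} $(r,01),(r,12),(r,02)$, labeled $a_r,b_r,c_r$ respectively; these are the edges of the triangle $r$. A slot is denoted by $\sigma$. For each $a\in A$ take a copy $P_a$ of $\mathbb P^1$ and choose distinct points $q_\sigma\in P_a(\mathbb Q)$, one for each slot $\sigma$ labeled $a$. From now on $P_a$ and $P_a^\pm$ denote these smooth curves, which will be the normalizations of the components of $B$ and $D$ in the dictionary of Section~\ref{sec:idea}.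

\subsection*{The curve $B$}

Let $B^\nu=\bigsqcup_aP_a$. Let $B$ be obtained from $B^\nu$ by identifying, for each $r\in T$, the points $q_{r,01},q_{r,12},q_{r,02}$ to one point $w_r$. Precisely, apply Lemma~\ref{lem:glue} with $(B^\nu,\{q_\sigma\},\{w_r\})$ in place of $(X,D,B)$, the finite sets carrying the reduced structure, with the line bundle $\mathcal O(1)$ on $B^\nu$ and the trivial bundle on $\{w_r\}$. The hypothesis on line bundles holds because all line bundles on a finite set of reduced points are trivial. So $B$ is a projective curve; by (a), functions on $B$ are functions on $B^\nu$ that have equal values at identified points. The finite morphism $B^\nu\to B$ is surjective and closed, so $B$ has the quotient topology of $B^\nu$.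

\subsection*{The curve $D$}

Let $D^\nu=\bigsqcup_a(P_a^-\sqcup P_a^+)$ be two copies of $B^\nu$, with points $q_\sigma^\pm\in P_a^\pm$ corresponding to $q_\sigma$. Let $D$ be obtained from $D^\nu$ by identifying in pairs, for each $r\in T$,
\begin{equation}\label{eq:nodes}
p_{r,0}:\ q^-_{r,01}\sim q^-_{r,02},\qquad
p_{r,1}:\ q^+_{r,01}\sim q^-_{r,12},\qquad
p_{r,2}:\ q^+_{r,12}\sim q^+_{r,02},
\end{equation}
again by Lemma~\ref{lem:glue}. This is the rule of Figure~\ref{fig:triangle}; each $q_\sigma^\pm$ is used exactly once. The analytic local ring of $D$ at $p_{r,i}$ is
\[
\{(f,g)\in\mathbb C\{u\}\times\mathbb C\{v\}:f(0)=g(0)\}\cong\mathbb C\{u,v\}/(uv),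
\]
so $D$ is a reduced projective curve with only nodes.

\subsection*{The map $\pi$}

The map $D^\nu\to B^\nu\to B$ sends the two points of each pair in \eqref{eq:nodes} to the same point $w_r$, and functions pulled back from $B$ take equal values at them. Let $U\subset B$ be affine open. Its preimage in $D^\nu$ is open and saturated for $D^\nu\to D$, hence the preimage of an open set $U'\subset D$, and pullback maps $\mathcal O(U)$ into $\mathcal O(U')$. This defines $U'\to U$, and these maps glue to a morphism $\pi:D\to B$. It is surjective, proper with finite fibers, hence finite. We have $\pi^{-1}(w_r)=\{p_{r,0},p_{r,1},p_{r,2}\}$, and outside the points $w_r$ the map $\pi$ is a trivial double covering of each component.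

\subsection*{The surfaces $X$ and $W$}

Let $N$ be an ample line bundle on $B$, which exists by Lemma~\ref{lem:glue}(c). As $\pi$ is finite, $\pi^*N$ is ample. After replacing $N$ by a power, $\pi^*N$ is very ample and embeds $D$ into some $\mathbb P^M$ with $\mathcal O(1)|_D\cong\pi^*N$; after a linear embedding we may assume $M\ge3$. Let $X\supset D$ be a surface as in Lemma~\ref{lem:bertini} and $L=\mathcal O_X(1)$. Then $L|_D\cong\pi^*N$, and Lemma~\ref{lem:glue} gives a projective scheme $W$ with $\nu:X\to W$ and $\iota:B\to W$. We regard $B$ as a subset of $W$.

$W$ is reduced, because $\mathcal O_W\subset\nu_*\mathcal O_X\oplus\iota_*\mathcal O_B$. Since $\pi$ is surjective, $W=\nu(X)$, so $W$ is an irreducible projective surface. By (b) the finite map $\nu$ is birational, and $X$ is smooth, so $\nu$ is the normalization of $W$.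

\section{The singularities of $W$}\label{sec:local}

\begin{proposition}\label{prop:nc}
The surface $W$ has only normal crossings, with $k=1$ on $W\setminus B$, $k=3$ at the points $w_r$, and $k=2$ at all other points of $B$. In particular $\operatorname{Sing}W=B$.
\end{proposition}

\begin{proof}
On $W\setminus B\cong X\setminus D$ there is nothing to show. Let $w\in B$. Then $\nu^{-1}(w)=\pi^{-1}(w)$. Analytification is exact and commutes with pushforward under finite maps, and the stalk at $w$ of a finite pushforward is the product of the stalks at the points over $w$. So Lemma~\ref{lem:glue}(a) gives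
\begin{equation}\label{eq:localring}
\mathcal O^{an}_{W,w}=\Bigl\{\bigl((f_p)_p,g\bigr)\in\prod_{p\in\pi^{-1}(w)}\mathcal O^{an}_{X,p}\times\mathcal O^{an}_{B,w}:\ f_p|_D=\pi^*g\ \text{for all }p\Bigr\}.
\end{equation}
An isomorphism of analytic local rings induces an isomorphism of neighborhoods, so it suffices to identify this ring.

\emph{Double points.} Let $w\ne w_r$ for all $r$. Let $t$ be a coordinate on $B$ at $w$ and $\pi^{-1}(w)=\{p,p'\}$. Near $p$ and $p'$ the curve $D$ is smooth and $\pi$ is a local isomorphism. Choose coordinates $(u,v)$ on $X$ at $p$ with $D=\{v=0\}$ and $u|_D=\pi^*t$, and similarly $(u',v')$ at $p'$. In \eqref{eq:localring} the function $g(t)=f(t,0)$ is determined by $f$, so the ring is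
\[
\{(f,f')\in\mathbb C\{u,v\}\times\mathbb C\{u',v'\}:f(t,0)=f'(t,0)\}.
\]
Map $\mathbb C\{z_1,z_2,z_3\}$ to it by $F\mapsto\bigl(F(v,0,u),F(0,v',u')\bigr)$. The kernel is $(z_2)\cap(z_1)=(z_1z_2)$. The map is onto: given $(f,f')$, put $F=f(z_3,z_1)+f'(z_3,z_2)-g(z_3)$. For $z_2=0$ the last two terms cancel and leave $f(z_3,z_1)$; for $z_1=0$ the first and last cancel and leave $f'(z_3,z_2)$. So $\mathcal O^{an}_{W,w}\cong\mathbb C\{z_1,z_2,z_3\}/(z_1z_2)$.

\emph{Triple points.} Let $w=w_r$. The curve $B$ has three branches at $w$, one for each slot of $r$. Number them $1,2,3$ and let $t_1,t_2,t_3$ be parameters on them; $\mathcal O_{B,w}^{an}$ is the ring of triples $(g_1(t_1),g_2(t_2),g_3(t_3))$ with a common constant term. By \eqref{eq:nodes} the nodes $p_{r,0},p_{r,1},p_{r,2}$ lie over the pairs of branches $\{01,02\}$, $\{01,12\}$, $\{12,02\}$. So \emph{each pair of branches of $B$ is covered by exactly one node of $D$ over $w$}. For $\{i,j,l\}=\{1,2,3\}$ let $n_i$ be the node covering the branches $j$ and $l$.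

Each branch of $D$ maps isomorphically to its branch of $B$. Hence $\mathcal O^{an}_{D,n_i}=\mathbb C\{u_j,u_l\}/(u_ju_l)$, where $u_j$ is $\pi^*t_j$ on the branch over $j$ and $0$ on the other, and $u_l$ is defined likewise. Lift $u_j,u_l$ to $x_j,x_l\in\mathcal O^{an}_{X,n_i}$. The cotangent spaces of $X$ and $D$ at $n_i$ are both of dimension $2$, so the surjection between them is an isomorphism and $(x_j,x_l)$ are coordinates on $X$ at $n_i$. In these coordinates $D=\{x_jx_l=0\}$, and the branch of $D$ over branch $j$ of $B$ is the $x_j$-axis, with $x_j=\pi^*t_j$ on it. Write $f_i\in\mathbb C\{x_j,x_l\}$ for the component at $n_i$. The ring \eqref{eq:localring} is the ring of triples $(f_1,f_2,f_3)$ such that, for each $j$, the two $f_i$ with $i\ne j$ have the same restriction $g_j$ to the $j$-th axis; the $g_j$ automatically have a common value $c$ at $0$, because $g_j(0)=f_i(0)=g_l(0)$.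

Map $\mathbb C\{z_1,z_2,z_3\}$ to this ring by $F\mapsto(F|_{z_1=0},F|_{z_2=0},F|_{z_3=0})$, with $x_j=z_j$. The kernel is $(z_1)\cap(z_2)\cap(z_3)=(z_1z_2z_3)$. To see that the map is onto, put
\[
F=f_1(z_2,z_3)+f_2(z_1,z_3)+f_3(z_1,z_2)-g_1(z_1)-g_2(z_2)-g_3(z_3)+c .
\]
Since $f_2(0,z_3)=g_3(z_3)$, $f_3(0,z_2)=g_2(z_2)$ and $g_1(0)=c$, we get
\[
F|_{z_1=0}=f_1+g_3+g_2-(c+g_2+g_3)+c=f_1 ,
\]
and the formula for $F$ is symmetric in the three indices. So $\mathcal O^{an}_{W,w}\cong\mathbb C\{z_1,z_2,z_3\}/(z_1z_2z_3)$.
\end{proof}

\section{The fundamental group of $W$}\label{sec:pi1}

All spaces now carry the classical topology. A locally constant sheaf (of sets) on a connected, locally contractible space $Q$ is the same as a covering of $Q$, and the category of these sheaves, with the functor ``stalk at a base point'', is equivalent to the category of $\pi_1(Q)$-sets with its forgetful functor. Conversely the group can be recovered from the category: for a group $\Gamma$, the forgetful functor on $\Gamma$-sets is represented by $\Gamma$ acting on itself by left translations, so by Yoneda's lemma its automorphism group is $\Gamma$. It therefore suffices to show that locally constant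 sheaves on $W$ are the same as $G$-sets. Sheaves are convenient because they can be glued by a formula.

\subsection*{Gluing locally constant sheaves}

Let $Y,Z$ be compact Hausdorff, locally contractible spaces, $\Delta\subset Y$ a closed subset, and $\varpi:\Delta\to Z$ a continuous map. Let $Q$ be the quotient of $Y\sqcup Z$ that identifies $d\in\Delta$ with $\varpi(d)\in Z$, and suppose that $Q$ is Hausdorff. Then $Z$ is a closed subset of $Q$ and $Q\setminus Z=Y\setminus\Delta$. We call the gluing \emph{good} if every $w\in Z$ has an open neighborhood $U\subset Q$ such that
\begin{itemize}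
\item $Z\cap U$ is contractible;
\item the preimage of $U$ in $Y$ is a disjoint union of contractible open sets $V_p\ni p$, one for each $p\in\varpi^{-1}(w)$, and each $\Delta\cap V_p$ is connected.
\end{itemize}

\begin{lemma}\label{lem:sheaves}
For a good gluing, the category of locally constant sheaves on $Q$ is equivalent to the category of triples $(F_Y,F_Z,\varphi)$ with $F_Y,F_Z$ locally constant sheaves on $Y,Z$ and $\varphi:F_Y|_\Delta\cong\varpi^*F_Z$ an isomorphism. The equivalence is given by pullback.
\end{lemma}

\begin{proof}
Let $\mu:Y\to Q$ and $\iota:Z\to Q$ be the natural maps. Pullback sends $F$ to $(\mu^*F,\iota^*F,\varphi)$ with the canonical $\varphi$. In the other direction, let a triple be given, and let $F$ be the sheaf on $Q$ of pairs $(s,t)$, $s\in\mu_*F_Y$, $t\in\iota_*F_Z$, with $\varphi(s|_\Delta)=\varpi^*t$. On $Q\setminus Z$ it is $F_Y$. Let $w\in Z$, let $U$ be as above and let $M$ be the stalk of $F_Z$ at $w$. On the contractible set $Z\cap U$ the sheaf $F_Z$ is constant with stalk $M$, and $F_Y$ is constant on each $V_p$. On the connected set $\Delta\cap V_p$, which contains $p$ and is mapped by $\varpi$ into $Z\cap U$, $\varphi$ is a single bijection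 from the stalk of $F_Y|_{V_p}$ to $M$. Identifying these stalks with $M$ in this way, the triple becomes the constant triple $(M,M,\mathrm{id})$ over $U$. For the constant triple, sections of $F$ over an open $U'\subset U$ are functions $U'\to M$ whose pullback to $\mu^{-1}(U')\sqcup(Z\cap U')$ is locally constant. Since $Q$ has the quotient topology, these are the locally constant functions on $U'$. So $F$ is locally constant.

There are natural maps $\mu^*F\to F_Y$ and $\iota^*F\to F_Z$ for a triple, and for a locally constant sheaf on $Q$ a natural map to the sheaf built from its pullbacks. They are isomorphisms, because locally they are so for constant triples and constant sheaves. So the two functors are mutually inverse.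
\end{proof}

The lemma applies three times. In each case the quotient is the stated space, because a continuous surjection of compact Hausdorff spaces is a quotient map.

\emph{The gluing of $X\sqcup B$ to $W$ along $\pi:D\to B$.} Since $\nu|_D=\iota\pi$ and $\iota$ is injective, Lemma~\ref{lem:glue}(b) shows that the map $X\sqcup B\to W$ identifies exactly $d\in D$ with $\pi(d)\in B$. By Proposition~\ref{prop:nc}, each $w\in B$ has a neighborhood $U$ isomorphic to $\{z_1\cdots z_k=0\}$ in a polydisc in $\mathbb C^3$, with $k\in\{2,3\}$. As $\nu$ is the normalization, $\nu^{-1}(U)$ is the disjoint union of the $k$ two-dimensional coordinate polydiscs $V_p$, $p\in\pi^{-1}(w)$. The set $B\cap U$ is the singular locus of the model: a disc, or three coordinate discs meeting at $0$. The set $D\cap V_p$ is the preimage of the singular locus in $V_p$: a disc, or two discs meeting at a point. So the gluing is good.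

\emph{The gluings of $B^\nu\sqcup\{w_r\}$ to $B$ and of $D^\nu\sqcup\{p_{r,i}\}$ to $D$.} Small neighborhoods of $w_r$ and $p_{r,i}$ are discs whose centers are identified, so these gluings are good. We obtain:
\begin{itemize}
\item a locally constant sheaf on $B$ is a locally constant sheaf on $B^\nu$ together with sets $M_r$ $(r\in T)$ and bijections to $M_r$ from its stalks at $q_{r,01},q_{r,12},q_{r,02}$;
\item an isomorphism of locally constant sheaves on $D$ is an isomorphism of their pullbacks to $D^\nu$ that induces the same bijection of stalks at $p_{r,i}$ from both points over $p_{r,i}$.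
\end{itemize}

\subsection*{The computation}

\begin{proposition}\label{prop:Gsets}
Let $x_0\in X\setminus D\subset W$. The category of locally constant sheaves on $W$, with the stalk at $x_0$, is equivalent to the category of $G$-sets with its forgetful functor.
\end{proposition}

\begin{proof}
Locally constant sheaves on $X$ and on copies of $\mathbb P^1$ are constant, because these spaces are simply connected. By Lemma~\ref{lem:sheaves} and the two consequences just stated, a locally constant sheaf on $W$ is the same as the following data:
\begin{itemize}
\item a set $M$ (the sheaf on $X$), sets $M_a$ for $a\in A$ (the sheaf on $P_a$), sets $M_r$ for $r\in T$ (the stalk at $w_r$);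
\item bijections $\theta_\sigma:M_a\to M_r$ for each slot $\sigma=(r,\cdot)$ labeled $a$;
\item bijections $\varphi_a^-,\varphi_a^+:M\to M_a$ for $a\in A$ (the gluing isomorphism on $P_a^-$ and $P_a^+$),
\end{itemize}
subject to one condition at each node \eqref{eq:nodes}. Namely, the pullback to $D$ of the sheaf on $B$ has stalk $M_r$ at $p_{r,i}$, its pullback to $P_a^\pm$ is constant with stalk $M_a$, and $\theta_\sigma$ identifies the two stalks at $q_\sigma^\pm$; so the condition is that the two maps $M\to M_r$ obtained from the two branches at the node agree. For $r\in T$ and $a=a_r$, $b=b_r$, $c=c_r$ these conditions are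
\begin{equation}\label{eq:conditions}
\begin{aligned}
\theta_{r,01}\varphi_a^-&=\theta_{r,02}\varphi_c^-=:\psi_{r,0},\\
\theta_{r,01}\varphi_a^+&=\theta_{r,12}\varphi_b^-=:\psi_{r,1},\\
\theta_{r,12}\varphi_b^+&=\theta_{r,02}\varphi_c^+=:\psi_{r,2}.
\end{aligned}
\end{equation}
The stalk at $x_0$ is $M$. A morphism of data consists of maps $f:M\to M'$, $f_a:M_a\to M_a'$, $f_r:M_r\to M_r'$ that commute with all $\varphi_a^\pm$ and $\theta_\sigma$.

\emph{From data to $G$-sets.} Put $t_a=(\varphi_a^+)^{-1}\varphi_a^-$, a permutation of $M$. By \eqref{eq:conditions},
\[
t_{a}=\psi_{r,1}^{-1}\psi_{r,0},\qquad t_{b}=\psi_{r,2}^{-1}\psi_{r,1},\qquad t_{c}=\psi_{r,2}^{-1}\psi_{r,0}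
\]
for every $r$, hence $t_{b_r}t_{a_r}=t_{c_r}$. By \eqref{eq:presentation}, $M$ is a $G$-set, and a morphism of data induces a map $f$ commuting with all $t_a$.

\emph{Every $G$-set occurs.} Given permutations $t_a$ of $M$ with $t_{b_r}t_{a_r}=t_{c_r}$, put $M_a=M_r=M$ and
\[
\varphi_a^-=\mathrm{id},\qquad \varphi_a^+=t_a^{-1},\qquad \theta_{r,01}=\theta_{r,02}=\mathrm{id},\qquad \theta_{r,12}=t_{a_r}^{-1}.
\]
The first two conditions in \eqref{eq:conditions} read $\mathrm{id}=\mathrm{id}$ and $t_a^{-1}=t_a^{-1}$. The third reads $t_a^{-1}t_b^{-1}=t_c^{-1}$, which is the relation. The permutations recovered from this datum are the given $t_a$.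

\emph{Morphisms.} Let two data be given, and let $f:M\to M'$ commute with all $t_a$. We show that it extends uniquely to a morphism of data. Commutation with $\varphi_a^-$ forces $f_a=\varphi_a'^-f(\varphi_a^-)^{-1}$, and since $\varphi_a^+=\varphi_a^-t_a^{-1}$, this $f_a$ commutes with $\varphi_a^+$ too. Commutation with $\psi_{r,0}$ forces $f_r=\psi_{r,0}'f\psi_{r,0}^{-1}$, and since $\psi_{r,1}=\psi_{r,0}t_{a_r}^{-1}$, this $f_r$ commutes with $\psi_{r,1}$ too. Now
\[
\theta_{r,01}=\psi_{r,0}(\varphi_{a_r}^-)^{-1},\qquad \theta_{r,02}=\psi_{r,0}(\varphi_{c_r}^-)^{-1},\qquad \theta_{r,12}=\psi_{r,1}(\varphi_{b_r}^-)^{-1},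
\]
so the maps commute with all $\theta_\sigma$. The functor from data to $G$-sets is therefore an equivalence.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The surface $W$ is irreducible and projective, and its normalization $X$ is as stated (Section~\ref{sec:construction}). It has only normal crossings with $k\le3$ (Proposition~\ref{prop:nc}). As the image of $X$ it is connected, and it is locally contractible by its local models. So its locally constant sheaves, with the stalk at $x_0$, form the category of $\pi_1(W)$-sets with its forgetful functor. By Proposition~\ref{prop:Gsets} this is also the category of $G$-sets with its forgetful functor. Taking automorphism groups of the forgetful functors gives $\pi_1(W)\cong G$.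
\end{proof}

\section{Complements}\label{sec:complements}

\subsection*{Other dimensions: proof of Theorem~\ref{thm:complements}(1)}

For $n\ge2$ take $W\times\mathbb P^{n-2}$ with $W$ as in Theorem~\ref{thm:main}. It is irreducible and projective, has normal crossings with $k\le3$, and has the same fundamental group. Conversely, complex projective varieties are homeomorphic to finite simplicial complexes (\L ojasiewicz), so their fundamental groups are finitely presented.

Let $n=1$. A curve with only normal crossings has only nodes. If it is irreducible, with normalization of genus $g$ and $\delta$ nodes, it is $\Sigma_g$ with $\delta$ disjoint pairs of points identified. Identifying two points is, up to homotopy, the same as joining them by an arc, and since $\Sigma_g$ is connected the end points of the arcs can be moved to a common point. So the curve is homotopy equivalent to the wedge $\Sigma_g\vee\bigvee^\delta S^1$ of $\Sigma_g$ and $\delta$ circles, with fundamental group $\pi_1(\Sigma_g)*F_\delta$. All $(g,\delta)$ occur: glue $\delta$ disjoint pairs of points of a smooth projective curve of genus $g$ by Lemma~\ref{lem:glue}; as in Section~\ref{sec:construction}, the result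 has nodes. \qed

\subsection*{The need for triple points: proof of Theorem~\ref{thm:complements}(2)}

Let $W$ be irreducible and projective with only normal crossings, and suppose that $W$ is singular and $k\le2$ everywhere. We construct a connected double covering of $W$. Let $\nu:X\to W$ be the normalization, with $X$ smooth and, as $W$ is irreducible, connected. Let $B=\operatorname{Sing}W\ne\emptyset$. Near a point of $B$ we have $W=\{z_1z_2=0\}$ and $B=\{z_1=z_2=0\}$, so $B$ is a manifold and $\nu^{-1}(B)\to B$ is a two-sheeted covering. Let $B_1$ be a connected component of $B$. Let $W'$ be the quotient of $X\times\mathbb Z/2$ in which, for each $b\in B$ with preimages $p\ne p'$ and each $i\in\mathbb Z/2$,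
\[
(p,i)\sim(p',i+1)\ \text{ if }b\in B_1,\qquad (p,i)\sim(p',i)\ \text{ if }b\notin B_1 .
\]
The rule is symmetric in $p$ and $p'$ because $i+1=i-1$ in $\mathbb Z/2$; no consistent ordering of the two sheets along $B_1$ is needed. Near $b$, $W$ consists of two smooth branches glued along $B$, and $W'$ consists of two disjoint copies of this. So $W'\to W$ is a two-sheeted covering. It is connected, since the two copies of the connected space $X$ meet over $B_1$. Hence $\pi_1(W)$ has a subgroup of index $2$, which proves the first statement.

At a triple point this argument can fail: three sheets meet pairwise in three branches of the double curve, and if the two copies are exchanged across an odd number of these branches, the rule is inconsistent.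

Now suppose $\pi_1(W)\cong\Gamma=A_5*A_5$ with $k\le2$. The group $\Gamma$ is perfect, so it has no subgroup of index $2$, and $W$ is smooth. Let $K$ be the kernel of $\Gamma\to A_5\times A_5$, of index $3600$. Write $H_1,H_2\subset\Gamma$ for the two factors, and let $\Gamma$ act on its Bass--Serre tree, with vertex set $\Gamma/H_1\sqcup\Gamma/H_2$ and an edge for each $\gamma\in\Gamma$ joining $\gamma H_1$ to $\gamma H_2$. Since $H_1,H_2$ inject into $A_5\times A_5$, the normal subgroup $K$ meets all their conjugates trivially, so $K$ acts freely. Hence $K$ is free, and is the fundamental group of the quotient graph. This connected graph has $3600/60=60$ vertices of each type and $3600$ edges, so the rank of $K$ is $3600-120+1=3481$. The corresponding finite covering of $W$ is a smooth projective variety with $b_1=3481$, which is odd, contradicting Hodge theory. By Theorem~\ref{thm:main} the group is realized with $k\le3$. \qed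

\subsection*{Rationality and ampleness: proof of Theorem~\ref{thm:complements}(3)}

\emph{Field of definition.} The points $q_\sigma$ are rational, so Lemma~\ref{lem:glue} over $\mathbb Q$ constructs $B$ and $D$, and $\pi$, $N$ and the embedding of $D$ are defined over $\mathbb Q$. By Lemma~\ref{lem:bertini} the surface $X$ can be chosen over $\mathbb Q$. The last gluing also takes place over $\mathbb Q$. Since Lemma~\ref{lem:glue} commutes with extension to $\mathbb C$, $W$ is the base change of a projective $\mathbb Q$-scheme.

\emph{Choices for ampleness.} The presentation constructed in Section~\ref{sec:construction} contains a generator $e$ with the relation $ee=e$, so $e$ labels at least three slots. For each other generator $a$ add two copies of the relation $ea=a$. Since $e=1$, this does not change the group, and now every generator labels at least three slots. In Lemma~\ref{lem:bertini} choose the degrees so large that $K_X$ is ample. All this is compatible with working over $\mathbb Q$.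

\emph{The pullback of $\omega_W$.} Since $W$ is locally a hypersurface, $\omega_W$ is invertible. We claim that
\[
\nu^*\omega_W\cong\omega_X(D).
\]
Duality for the finite map $\nu$ gives
\[
\nu_*\omega_X=\mathcal Hom(\nu_*\mathcal O_X,\omega_W)=\mathfrak c\otimes\omega_W,\qquad \mathfrak c=\mathcal Hom(\nu_*\mathcal O_X,\mathcal O_W),
\]
and $\mathfrak c$ is the conductor, the largest ideal of $\nu_*\mathcal O_X$ contained in $\mathcal O_W$. We show $\mathfrak c=\nu_*I_D$. By Lemma~\ref{lem:glue}(a), the pairs $(f,0)$ with $f\in\nu_*I_D$ lie in $\mathcal O_W$, so $\nu_*I_D\subset\mathfrak c$. The converse inclusion holds trivially outside $B$, and at $w\in B$ it can be checked in the analytic local rings, which are faithfully flat over the algebraic ones. Let $(f_p)_p$ be an element of the stalk of $\mathfrak c$ at $w$, and fix $p$. Multiplying by the idempotent of $\prod_p\mathcal O^{an}_{X,p}$ supported at $p$, we obtain an element of $\mathcal O^{an}_{W,w}$ with component $f_p$ at $p$ and $0$ at the other points over $w$. By Section~\ref{sec:local}, every branch of $D$ at $p$ lies over a branch of $B$ that is also covered by a branch of $D$ at another point $p'\ne p$ over $w$.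 By \eqref{eq:localring}, $f_p$ vanishes on every branch of $D$ at $p$, so $f_p$ lies in the ideal of $D$ at $p$. This proves $\mathfrak c=\nu_*I_D$. By the projection formula
\[
\nu_*\omega_X\cong\nu_*\bigl(\mathcal O_X(-D)\otimes\nu^*\omega_W\bigr)
\]
as $\nu_*\mathcal O_X$-modules, and since $\nu$ is affine the claim follows.

\emph{Ampleness.} As $\nu$ is finite and surjective, it suffices that $K_X+D$ is ample on $X$. We use the Nakai--Moishezon criterion.
\begin{itemize}
\item Let $\Gamma\not\subset D$ be an irreducible curve. Then $(K_X+D)\cdot\Gamma\ge K_X\cdot\Gamma>0$.
\item Let $\Gamma\subset D$ be the component with normalization $P_a^\pm$. By adjunction $\omega_X(D)|_D\cong\omega_D$, and as $D$ is nodal, the pullback of $\omega_D$ to $P_a^\pm$ is $\omega_{\mathbb P^1}$ twisted by the points over the nodes, which are the $q_\sigma^\pm$ with $\sigma$ labeled $a$. So $(K_X+D)\cdot\Gamma=-2+\#\{\text{slots labeled }a\}\ge1$.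
\item A multiple of $K_X$ is linearly equivalent to a nonzero effective curve, so the first two items give $(K_X+D)\cdot K_X>0$ and $(K_X+D)\cdot D>0$. Adding, $(K_X+D)^2>0$.
\end{itemize}
So $K_X+D$ is ample, and $\omega_W$ is ample. \qed

\begin{thebibliography}{1}
\bibitem{Kapovich} Michael Kapovich, \emph{Dirichlet fundamental domains and complex-projective varieties}, arXiv:1201.3129 (2012).
\end{thebibliography}

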